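\title{The sign of the Steiner distance hyperdeterminant of a tree}

\begin{abstract}
The order-$k$ Steiner distance hypermatrix $D_k(T)$ of a tree $T$ records, for every $k$-tuple of vertices, the number of edges of the smallest subtree containing them. We prove a conjecture posed by Cooper and Du: if $T$ has $n$ vertices and the hyperdeterminant of $D_k(T)$ is nonzero, then its sign is $(-1)^{n-1}$. The same holds for trees with positive edge weights. For even $k$ we obtain a product formula over $(n-1)$-tuples of $(k-1)$-st roots of unity, which depends only on $n$ and $k$. From it we deduce that the hyperdeterminant is $(1-n)(-2)^{n-2}(2^{k-1}-1)$ times the square of an integer, and that it is nonzero for all trees with at least two vertices exactly when $k=2$ or $k-1$ is a prime congruent to $3$ modulo $4$. For $k=6$ it vanishes exactly when $350$ divides $n-1$.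
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $G$ be a connected graph on $n$ vertices. The \emph{Steiner distance} $d(S)$ of a set $S\subseteq V(G)$ is the fewest number of edges in a connected subgraph of $G$ containing $S$. It is $0$ for a single vertex and the ordinary distance for two vertices; for larger sets it measures the cheapest way to connect all of $S$ at once. For an integer $k\ge2$, the \emph{order-$k$ Steiner distance hypermatrix} $D_k(G)$ is the array indexed by $V(G)^k$ whose entry at $(v_1,\dots,v_k)$ is $d(\{v_1,\dots,v_k\})$; repeated vertices are allowed. For $k=2$ this is the classical distance matrix.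

An order-$k$, dimension-$n$ hypermatrix $A=(a_{i_1\cdots i_k})$ gives $n$ homogeneous polynomials of degree $k-1$ in $x=(x_1,\dots,x_n)$,
\[
(Ax^{k-1})_i=\sum_{i_2,\dots,i_k}a_{ii_2\cdots i_k}\,x_{i_2}\cdots x_{i_k},\qquad i=1,\dots,n .
\]
The (symmetric) \emph{hyperdeterminant} $\det A$ in the sense of Qi is the resultant of these $n$ forms, normalized so that $\det I=1$. Here $I$ is the identity hypermatrix, with entry $1$ when $i_1=\cdots=i_k$ and $0$ otherwise, so that $(Ix^{k-1})_i=x_i^{k-1}$. The properties of resultants are recalled in Section~\ref{sec:res}. The basic one is that $\det A=0$ exactly when the system $Ax^{k-1}=0$ has a nonzero complex solution; for $k=2$ one recovers the determinant of a matrix. The \emph{eigenvalues} of $A$ are the roots, with multiplicity, of the characteristic polynomial $\det(\lambda I-A)$. There are $n(k-1)^{n-1}$ of them, and their product is $\det A$. When $A$ is real the characteristic polynomial is real, its non-real roots come in conjugate pairs, and so the sign of a nonzero $\det A$ records the parity of the number of negative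 eigenvalues.

The following statements about a tree $T$ on $n$ vertices are quoted as known in connection with the problem.
\begin{itemize}
\item[(i)] (Graham and Pollak) $\det D_2(T)=(1-n)(-2)^{n-2}$.
\item[(ii)] For $n\ge3$, $\det D_k(T)=0$ when $k$ is odd and $\det D_k(T)\ne0$ when $k$ is even.
\item[(iii)] For $n=1$, $\det D_k(T)=0$.
\item[(iv)] For $n=2$, $\det D_k(K_2)=(-1)^{k-1}\prod_{j=0}^{k-2}\bigl((1+e^{2\pi ij/(k-1)})^{k-1}-1\bigr)$, and this vanishes if and only if $k\equiv1\pmod 6$.
\end{itemize}
In (i) the sign is $(-1)^{n-1}$ for $n\ge2$. In (iv) the values for $k=2,3,4$ are $-1$, $-3$, $-28$, all of sign $-1=(-1)^{2-1}$. Thus both families suggest that the sign ignores $k$ and the shape of the tree. This is the conjecture posed by Cooper and Du \cite{CD}: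
\begin{quote}
\emph{Whenever it is nonzero, the quantity $\det D_k(T)$ for a tree $T$ on $n$ vertices has sign $(-1)^{n-1}$.}
\end{quote}
We prove it, and we allow edge weights at no extra cost. If the edges $e$ of $T$ carry real weights $\omega_e>0$, let $d_\omega(S)$ be the minimum total weight of a connected subgraph containing $S$, and let $D_k(T,\omega)$ be the hypermatrix with entries $d_\omega(\{v_1,\dots,v_k\})$. Unit weights give $D_k(T)$.

\begin{theorem}\label{thm:sign}
Let $k\ge2$ and let $T$ be a tree on $n$ vertices. If $\det D_k(T)\neq0$, then its sign is $(-1)^{n-1}$. The same statement holds for $\det D_k(T,\omega)$ with arbitrary positive real edge weights $\omega$.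
\end{theorem}

Throughout the paper,
\[
m=k-1,\qquad \mu_m=\{\zeta\in\mathbb C:\zeta^m=1\}.
\]
When $k$ is even, $m$ is odd and $-1\notin\mu_m$, so we may define
\[
h(\zeta)=1-\frac1{(1+\zeta)^m}\qquad(\zeta\in\mu_m).
\]
For even $k$ the sign is read off from an exact formula.

\begin{theorem}\label{thm:product}
Let $k$ be even and let $T$ be a tree on $n\ge2$ vertices. Then
\begin{equation}\label{eq:product}
\det D_k(T)=(-2)^{(n-1)m^{n-1}}\prod_{(\zeta_1,\dots,\zeta_{n-1})\in\mu_m^{\,n-1}}\ \sum_{v=1}^{n-1}h(\zeta_v).
\end{equation}
In particular, $\det D_k(T)$ depends only on $n$ and $k$.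
\end{theorem}

For $k=2$ there is one tuple, $h(1)=\frac12$, and \eqref{eq:product} reads $(-2)^{n-1}(n-1)/2=(1-n)(-2)^{n-2}$, which is (i). The Graham--Pollak value survives as a factor for every even $k$.

\begin{theorem}\label{thm:square}
Let $k$ be even and $n\ge2$. There is an integer $S_{n,k}$, depending only on $n$ and $k$, such that every tree $T$ on $n$ vertices satisfies
\[
\det D_k(T)=(1-n)(-2)^{n-2}\,(2^{k-1}-1)\,S_{n,k}^2 .
\]
\end{theorem}

The integer $S_{n,k}$ can be zero, and we determine the orders $k$ for which this happens.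

\begin{theorem}\label{thm:vanish}
Let $k$ be even.
\begin{itemize}
\item[(a)] We have $\det D_k(T)\ne0$ for all trees $T$ with $n\ge2$ vertices if and only if $k=2$ or $k-1$ is a prime congruent to $3$ modulo $4$. For every other even $k$ there is $N\ge1$ such that $\det D_k(T)=0$ for every tree $T$ whose number $n$ of vertices satisfies $N\mid n-1$.
\item[(b)] For a tree $T$ on $n$ vertices, $\det D_6(T)=0$ if and only if $350\mid n-1$.
\end{itemize}
\end{theorem}

Consequently the second half of (ii) is not correct as quoted: $\det D_6(T)=0$ for every tree on $351$ vertices. Example~\ref{ex:star} exhibits a solution of $D_6x^5=0$ on a star that can be checked by hand. The conjecture concerns only nonzero values and is not affected. Our proofs use none of (i)--(iv).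

The method is a change of coordinates. In a tree, the Steiner distance counts the edges that separate a set, and in coordinates attached to edges, $n-1$ of the $n$ forms involve one edge each. Their common zeros can then be listed, and the Poisson formula for resultants turns the list into \eqref{eq:product}. Section~\ref{sec:example} does this for the path on three vertices; Sections~\ref{sec:edge} and~\ref{sec:sign} treat the general case and prove Theorems~\ref{thm:sign} and~\ref{thm:product}; Sections~\ref{sec:square} and~\ref{sec:vanish} study the arithmetic of the numbers $h(\zeta)$ and prove Theorems~\ref{thm:square} and~\ref{thm:vanish}.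

\section{Resultants}\label{sec:res}

Let $F=(F_1,\dots,F_n)$ be forms (homogeneous polynomials) of degree $m$ in the ordered variables $x_1,\dots,x_n$. The resultant $\operatorname{Res}(F)$ is a polynomial with integer coefficients in the coefficients of the $F_i$. We use the following standard facts; see \cite[Ch.~3, \S\S2--3]{CLO} and \cite{J}.
\begin{itemize}
\item[(R1)] $\operatorname{Res}(F)=0$ if and only if the $F_i$ have a common zero in $\mathbb C^n\setminus\{0\}$, and $\operatorname{Res}(x_1^m,\dots,x_n^m)=1$.
\item[(R2)] $\operatorname{Res}$ is homogeneous of degree $m^{n-1}$ in the coefficients of each $F_i$. For $n=1$ this says $\operatorname{Res}(cx^m)=c$.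
\item[(R3)] For $M,L\in GL_n(\mathbb C)$, put $(MF)_i=\sum_jM_{ij}F_j$ and $(F\circ L)(x)=F(Lx)$. Then
\[
\operatorname{Res}(MF)=\det(M)^{m^{n-1}}\operatorname{Res}(F),\qquad \operatorname{Res}(F\circ L)=\det(L)^{m^n}\operatorname{Res}(F).
\]
\item[(R4)] (Poisson formula) Let $n\ge2$, $\bar F_i=F_i|_{x_n=0}$ and $f_i=F_i|_{x_n=1}$. If $\operatorname{Res}(\bar F_1,\dots,\bar F_{n-1})\neq0$, then $\mathbb C[x_1,\dots,x_{n-1}]/(f_1,\dots,f_{n-1})$ has dimension $m^{n-1}$, and
\[
\operatorname{Res}(F)=\operatorname{Res}(\bar F_1,\dots,\bar F_{n-1})^m\prod_pf_n(p),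
\]
where $p$ runs over the common zeros of $f_1,\dots,f_{n-1}$ counted with multiplicity. The multiplicities are positive integers whose sum is the dimension $m^{n-1}$.
\end{itemize}
The hypothesis of (R4) says that the first $n-1$ forms have no nonzero common zero on the hyperplane $x_n=0$, so that setting $x_n=1$ loses none of their projective zeros.

Three consequences will be used. First, (R1) and (R2) give
\begin{equation}\label{eq:diag}
\operatorname{Res}(c_1x_1^m,\dots,c_nx_n^m)=(c_1\cdots c_n)^{m^{n-1}} .
\end{equation}
Second, if $f_1,\dots,f_{n-1}$ in (R4) have $m^{n-1}$ distinct common zeros, then every multiplicity is $1$. Third, permuting forms and variables by the same permutation multiplies the resultant by $(\pm1)^{m^{n-1}(m+1)}$, and the exponent is even for $n\ge2$. Hence the hyperdeterminant of $D_k(T,\omega)$ does not depend on how the vertices are numbered.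

\section{The path on three vertices}\label{sec:example}

The Poisson formula computes a resultant once all common zeros of all but one of the forms are known. For the forms $F_i=(D_k(T)x^{k-1})_i$ themselves this looks difficult, since each involves every variable. We show how the difficulty disappears for the path $1-2-3$ and $k=4$, so $m=3$.

The Steiner distance of a set of vertices of the path is the number of edges that have vertices of the set on both sides. Put $s=x_1+x_2+x_3$, and consider $F_1$. The edge $\{1,2\}$ counts for $\{1,i_2,i_3,i_4\}$ unless $i_2=i_3=i_4=1$, so it contributes $s^3-x_1^3$ to $F_1$. The edge $\{2,3\}$ counts unless $i_2,i_3,i_4\in\{1,2\}$, so it contributes $s^3-(x_1+x_2)^3$. The same reasoning at the vertices $2$ and $3$ gives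
\begin{align*}
F_1&=\bigl(s^3-x_1^3\bigr)+\bigl(s^3-(x_1+x_2)^3\bigr),\\
F_2&=\bigl(s^3-(x_2+x_3)^3\bigr)+\bigl(s^3-(x_1+x_2)^3\bigr),\\
F_3&=\bigl(s^3-(x_2+x_3)^3\bigr)+\bigl(s^3-x_3^3\bigr).
\end{align*}
Adjacent vertices see every edge from the same side, except the edge that joins them. So differences along edges are short. In the variables $b_1=x_1$, $b_2=x_1+x_2$ and $s$,
\[
F_1-F_2=(s-b_1)^3-b_1^3,\qquad F_2-F_3=(s-b_2)^3-b_2^3,\qquad F_3=\sum_{v=1}^2\bigl(s^3-(s-b_v)^3\bigr).
\]
Both changes, of forms and of variables, are triangular with unit diagonal, so by (R3) the resultant of these three forms in $(b_1,b_2,s)$ is $\det D_4$.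

Apply (R4) with $s$ as last variable. At $s=0$ the first two forms are $-2b_1^3$ and $-2b_2^3$, with resultant $4^3=2^6$ by \eqref{eq:diag}; its cube is $2^{18}$. At $s=1$ the equations $(1-b_v)^3=b_v^3$ are uncoupled. Each says $1-b_v=\zeta_vb_v$ with $\zeta_v\in\mu_3=\{1,\rho,\bar\rho\}$, $\rho=e^{2\pi i/3}$, that is, $b_v=1/(1+\zeta_v)$. This gives nine distinct common zeros, and at each of them $F_3=\sum_v(1-b_v^3)=h(\zeta_1)+h(\zeta_2)$. Now $h(1)=\frac78$, and $1+\rho=e^{\pi i/3}$ has cube $-1$, so $h(\rho)=h(\bar\rho)=2$. The nine factors are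
\[
\begin{array}{c|ccc}
 & \zeta_2=1 & \zeta_2=\rho & \zeta_2=\bar\rho\\ \hline
\zeta_1=1 & 7/4 & 23/8 & 23/8\\
\zeta_1=\rho & 23/8 & 4 & 4\\
\zeta_1=\bar\rho & 23/8 & 4 & 4
\end{array}
\]
and therefore
\[
\det D_4=2^{18}\cdot\frac74\cdot\Bigl(\frac{23}8\Bigr)^4\cdot4^4=2^{12}\cdot7\cdot23^4=28\,(2^5\cdot23^2)^2 .
\]
Three features of this computation persist. The new system no longer shows how the edges are attached to each other. Complex conjugation fixes only the tuple $(1,1)$ and pairs up the other eight, so the sign is decided by the prefactor and one explicit factor. Paired factors are equal, which produces a square; the remaining $28$ is $(1-n)(-2)^{n-2}(2^{k-1}-1)$ at $n=3$, $k=4$.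

\section{Edge coordinates}\label{sec:edge}

Let $T$ be a tree on $n$ vertices with weights $\omega_e>0$. Removing an edge $e$ leaves exactly two components. We say that $e$ \emph{separates} a set $S$ of vertices if $S$ meets both.

\begin{lemma}\label{lem:cut}
For every nonempty $S\subseteq V(T)$, the number $d_\omega(S)$ is the total weight of the edges that separate $S$.
\end{lemma}

\begin{proof}
Let $U$ be the union of the paths of $T$ between $u$ and $u'$, over all $u,u'\in S$. An edge $e$ lies on the path between $u$ and $u'$ if and only if $u$ and $u'$ are in different components of $T-e$, so the edges of $U$ are exactly those that separate $S$. The subgraph $U$ is connected and contains $S$. A connected subgraph containing $S$ contains a path between any $u,u'\in S$, which is the unique such path of $T$; hence it contains $U$. Since the weights are positive, $U$ has the least total weight.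
\end{proof}

For an edge $e$ and a vertex $i$, let $C_e(i)$ be the vertex set of the component of $T-e$ that contains $i$. Put $x(C)=\sum_{u\in C}x_u$ and $s=x(V(T))$. The edge $e$ fails to separate $\{i,i_2,\dots,i_k\}$ exactly when $i_2,\dots,i_k\in C_e(i)$. The sum of $x_{i_2}\cdots x_{i_k}$ over all tuples is $s^m$, and over tuples in $C_e(i)$ it is $x(C_e(i))^m$. So Lemma~\ref{lem:cut} gives
\begin{equation}\label{eq:F}
F_i:=\bigl(D_k(T,\omega)x^{k-1}\bigr)_i=\sum_e\omega_e\bigl(s^m-x(C_e(i))^m\bigr).
\end{equation}
The variables enter \eqref{eq:F} only through $s$ and the sums over the sides of edges. The two sides of an edge add up to $s$, so there is one new linear form per edge. Together with $s$ this makes $n$ linear forms, and it is natural to take them as coordinates.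

Let $n\ge2$. Root $T$ at a vertex and number the vertices $1,\dots,n$ in order of nonincreasing distance from the root. Then the root is $n$, and the parent $p(v)$ of each $v<n$ satisfies $p(v)>v$. The edges are $e_v=\{v,p(v)\}$ for $1\le v\le n-1$; write $\omega_v=\omega_{e_v}$. Let $b_v$ be the sum of $x_u$ over $v$ and all its descendants $u$. The component of $T-e_v$ containing $v$ has sum $b_v$; the other one contains $p(v)$ and the root and has sum $s-b_v$.

\begin{proposition}\label{prop:reduce}
Let $n\ge2$ and $k\ge 2$. In the ordered variables $(b_1,\dots,b_{n-1},s)$ define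
\begin{equation}\label{eq:GH}
G_v=\omega_v\bigl((s-b_v)^m-b_v^m\bigr)\quad(1\le v\le n-1),\qquad H=\sum_{v=1}^{n-1}\omega_v\bigl(s^m-(s-b_v)^m\bigr).
\end{equation}
Then $\det D_k(T,\omega)=\operatorname{Res}(G_1,\dots,G_{n-1},H)$.
\end{proposition}

\begin{proof}
Replace $(F_1,\dots,F_n)$ by $(F_1-F_{p(1)},\dots,F_{n-1}-F_{p(n-1)},F_n)$. Since $p(v)>v$, the matrix of this operation is upper triangular with unit diagonal, and the resultant does not change by (R3). For $e\ne e_v$, the vertices $v$ and $p(v)$ lie in the same component of $T-e$, so the terms of $e$ in \eqref{eq:F} cancel in $F_v-F_{p(v)}$. The term of $e_v$ leaves $\omega_v\bigl((s^m-b_v^m)-(s^m-(s-b_v)^m)\bigr)=G_v$. The root lies on the side of $e_v$ with sum $s-b_v$ for every $v$, so $F_n=H$. Finally, descendants have smaller labels than their ancestors, so the map $x\mapsto(b_1,\dots,b_{n-1},s)$ is lower triangular with unit diagonal. By (R3) again, the resultant in the variables $x$ equals the resultant in the variables $(b_1,\dots,b_{n-1},s)$.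
\end{proof}

The system \eqref{eq:GH} depends on $T$ only through its list of edge weights. This is the only place where the tree structure is used.

\begin{remark}
The sign rule fails for graphs that are not trees, already for $k=2$. The distance matrix of the complete bipartite graph $K_{2,3}$ has entry $2$ between distinct vertices of the same part and $1$ across. Vectors supported on one part with sum zero are eigenvectors with eigenvalue $-2$ and span a space of dimension $3$. On vectors constant on each part the matrix acts by $\left(\begin{smallmatrix}2&3\\2&4\end{smallmatrix}\right)$, of determinant $2$. So the determinant is $(-2)^3\cdot 2=-16$, whereas $(-1)^{5-1}=1$.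
\end{remark}

\section{The product formula and the sign}\label{sec:sign}

We want to apply (R4) to \eqref{eq:GH} with $s$ as last variable. At $s=0$,
\begin{equation}\label{eq:s0}
G_v|_{s=0}=\omega_v\bigl((-1)^m-1\bigr)b_v^m .
\end{equation}
This is $-2\omega_vb_v^m$ for odd $m$ and $0$ for even $m$. So the hypothesis of (R4) holds for even $k$ and fails completely for odd $k$, and the two parities need different arguments.

\subsection{Even $k$}

\begin{proposition}\label{prop:weighted}
Let $k$ be even and $n\ge2$. Then
\begin{equation}\label{eq:weighted}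
\det D_k(T,\omega)=\Bigl(\prod_{v=1}^{n-1}\omega_v\Bigr)^{m^{n-1}}(-2)^{(n-1)m^{n-1}}\prod_{(\zeta_1,\dots,\zeta_{n-1})\in\mu_m^{\,n-1}}\ \sum_{v=1}^{n-1}\omega_v\,h(\zeta_v).
\end{equation}
\end{proposition}

\begin{proof}
By \eqref{eq:s0} and \eqref{eq:diag}, the $n-1$ forms $G_v|_{s=0}$ in the $n-1$ variables $b_v$ have resultant $\prod_v(-2\omega_v)^{m^{n-2}}\ne0$. Its $m$-th power is the prefactor in \eqref{eq:weighted}.

At $s=1$ the equation $G_v=0$ reads $(1-b_v)^m=b_v^m$. A solution has $b_v\neq0$, so $\zeta_v=(1-b_v)/b_v$ lies in $\mu_m$, and $b_v=1/(1+\zeta_v)$ because $\zeta_v\ne-1$ for odd $m$. Conversely, for $\zeta_v\in\mu_m$ the number $b_v=1/(1+\zeta_v)$ satisfies $1-b_v=\zeta_vb_v$ and is a solution. The map $\zeta\mapsto1/(1+\zeta)$ is injective, so the system has exactly $m^{n-1}$ distinct common zeros, indexed by $\mu_m^{\,n-1}$, and each has multiplicity $1$. At the zero with index $(\zeta_1,\dots,\zeta_{n-1})$ we have $(1-b_v)^m=b_v^m=(1+\zeta_v)^{-m}$, hence $H=\sum_v\omega_vh(\zeta_v)$. Now (R4) and Proposition~\ref{prop:reduce} give \eqref{eq:weighted}.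
\end{proof}

Theorem~\ref{thm:product} is the case $\omega_1=\dots=\omega_{n-1}=1$.

The product in \eqref{eq:weighted} has $m^{n-1}$ factors, and their individual signs vary in general (see Section~\ref{sec:vanish}). We do not need them, because conjugation pairs all factors but one.

\begin{proposition}\label{prop:even}
Let $k$ be even and $n\ge2$. Then $(-1)^{n-1}\det D_k(T,\omega)\ge0$.
\end{proposition}

\begin{proof}
Since $m$ is odd and the weights are positive, the prefactor in \eqref{eq:weighted} has sign $(-1)^{(n-1)m^{n-1}}=(-1)^{n-1}$. Complex conjugation acts on $\mu_m^{\,n-1}$ coordinatewise. We have $h(\bar\zeta)=\overline{h(\zeta)}$ and the weights are real, so conjugate tuples give conjugate factors, and a pair of distinct conjugate tuples contributes $|z|^2\ge0$ for some $z\in\mathbb C$. As $m$ is odd, $1$ is the only real element of $\mu_m$, so $(1,\dots,1)$ is the only fixed tuple. Its factor is $(1-2^{-m})\sum_v\omega_v>0$.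
\end{proof}

\subsection{Odd $k$}

For even $m$ all the $G_v$ vanish on the hyperplane $s=0$, and only the equation $H=0$ remains there. The hyperplane has dimension $n-1$, so one homogeneous equation has a nonzero solution as soon as $n\ge3$.

\begin{proposition}\label{prop:odd}
Let $k$ be odd and $n\ge3$. Then $\det D_k(T,\omega)=0$.
\end{proposition}

\begin{proof}
At $s=0$ we have $G_v=0$ for all $v$ by \eqref{eq:s0}, and $H=-\sum_v\omega_vb_v^m$. Choose $\eta\in\mathbb C$ with $\eta^m=-\omega_1/\omega_2$. The point $s=0$, $b_1=1$, $b_2=\eta$, and $b_v=0$ for the other $v$, is a nonzero common zero of the forms \eqref{eq:GH}. Apply (R1) and Proposition~\ref{prop:reduce}.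
\end{proof}

For $n=2$ there is no such zero, since $H|_{s=0}=-\omega_1b_1^m$. The Poisson formula still applies if we use the hyperplane $x_2=0$ in place of $s=0$. The computation works for both parities.

\begin{proposition}\label{prop:K2}
For every $k\ge2$,
\begin{equation}\label{eq:K2}
\det D_k(K_2)=(-1)^m\prod_{\zeta\in\mu_m}\bigl((1+\zeta)^m-1\bigr).
\end{equation}
If $k$ is odd, then $\det D_k(K_2,\omega)\le0$ for every weight $\omega_1>0$.
\end{proposition}

\begin{proof}
With unit weight, \eqref{eq:F} gives $F_1=(x_1+x_2)^m-x_1^m$ and $F_2=(x_1+x_2)^m-x_2^m$. By (R3), $\det D_k(K_2)=\operatorname{Res}(F_1-F_2,F_2)$, and $F_1-F_2=x_2^m-x_1^m$. At $x_2=0$ this form is $-x_1^m$, with resultant $-1$. At $x_2=1$ its zeros are the $m$ points $x_1=\zeta\in\mu_m$, where $F_2=(1+\zeta)^m-1$. So (R4) gives \eqref{eq:K2}.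

Let $k$ be odd, so $m$ is even and $(-1)^m=1$. Now $\mu_m$ has two real elements. The factor at $\zeta=1$ is $2^m-1>0$, the factor at $\zeta=-1$ is $-1$, and the remaining factors form conjugate pairs with nonnegative product. Hence $\det D_k(K_2)\le0$. A weight $\omega_1$ multiplies both forms by $\omega_1$, so $\det D_k(K_2,\omega)=\omega_1^{2m}\det D_k(K_2)\le0$ by (R2).
\end{proof}

Formula \eqref{eq:K2} is the formula in (iv). It also gives the vanishing condition stated there: $(1+\zeta)^m=1$ forces $|1+\zeta|=1$, hence $\zeta=e^{\pm2\pi i/3}$ and $1+\zeta=e^{\pm\pi i/3}$, and then $\zeta^m=1=(1+\zeta)^m$ holds exactly when $6\mid m$.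

\begin{proof}[Proof of Theorem~\ref{thm:sign}]
It suffices to treat $D_k(T,\omega)$. If $n=1$, the only entry is $0$ and the determinant is $0$ by (R2), so there is nothing to prove. For $n\ge2$ and even $k$ use Proposition~\ref{prop:even}. For odd $k$, the determinant is $0$ when $n\ge3$ by Proposition~\ref{prop:odd}, and when $n=2$ it is at most $0$ by Proposition~\ref{prop:K2}, so a nonzero value has sign $-1=(-1)^{n-1}$.
\end{proof}

\section{The square factor}\label{sec:square}

From now on $k$ is even, so $m$ is odd, and all weights are $1$. To pass from ``a product of numbers $|z|^2$'' to ``the square of an integer'' we need three properties of the values $h(\zeta)$: they are real, they are permuted by a Galois group, and their only denominators are powers of $2$.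

Recall the following facts. The field $K=\mathbb Q(e^{2\pi i/m})$ is a Galois extension of $\mathbb Q$. Its automorphisms are the maps $\sigma_a$, for $a$ coprime to $m$, determined by $\sigma_a(\zeta)=\zeta^a$ for all $\zeta\in\mu_m$. An element of $K$ fixed by all $\sigma_a$ is rational. Algebraic integers form a ring that contains the roots of unity, and a rational algebraic integer is an integer.

\begin{lemma}\label{lem:h}
Let $m$ be odd.
\begin{itemize}
\item[(a)] If $d\mid m$ and $\zeta=e^{2\pi ij/d}$ with $j\in\mathbb Z$, then
\begin{equation}\label{eq:hreal}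
h(\zeta)=1-(-1)^j\bigl(2\cos(\pi j/d)\bigr)^{-m}.
\end{equation}
In particular $h(\zeta)$ is real and $h(\bar\zeta)=h(\zeta)$ for all $\zeta\in\mu_m$.
\item[(b)] $h(1)=1-2^{-m}$, and $h(\zeta)$ is an algebraic integer for $\zeta\in\mu_m\setminus\{1\}$.
\item[(c)] $\sigma_a(h(\zeta))=h(\zeta^a)$ for $\zeta\in\mu_m$ and $a$ coprime to $m$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $1+\zeta=2\cos(\pi j/d)\,e^{\pi ij/d}$, and $e^{-\pi ijm/d}=(-1)^{jm/d}=(-1)^j$ because $m/d$ is odd. Since $h(\bar\zeta)=\overline{h(\zeta)}$, realness gives $h(\bar\zeta)=h(\zeta)$.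

(b) Let $\zeta$ have order $d>1$. Then $d$ is odd, $\xi=\zeta^2\neq1$, and $\zeta=\xi^t$ with $t=(d+1)/2$. Hence
\[
\frac1{1+\zeta}=\frac{1-\zeta}{1-\zeta^2}=\frac{1-\xi^t}{1-\xi}=1+\xi+\dots+\xi^{t-1}
\]
is an algebraic integer, and so is $h(\zeta)$.

(c) The function $h$ is a rational function with rational coefficients.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:square}]
For $\tau=(\zeta_1,\dots,\zeta_{n-1})\in\mu_m^{\,n-1}$ put $c_\tau=\sum_vh(\zeta_v)$. By Lemma~\ref{lem:h}(a), $c_\tau=c_{\bar\tau}$, so $c_\tau$ depends only on the pair $\{\tau,\bar\tau\}$. Let $R$ be the product of $c_\tau$ over the pairs $\{\tau,\bar\tau\}$ with $\tau\neq(1,\dots,1)$, each pair taken once. Every such pair has two elements, and the tuple $(1,\dots,1)$ has factor $(n-1)(2^m-1)2^{-m}$. So \eqref{eq:product} becomes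
\[
\det D_k(T)=(-1)^{n-1}\,2^{(n-1)m^{n-1}-m}\,(n-1)(2^m-1)\,R^2 .
\]
Put $E=(n-1)m^{n-1}-m-(n-2)$. Since $m$ is odd, $E\equiv(n-1)-1-(n-2)=0\pmod 2$. Define $S_{n,k}=2^{E/2}R$, which depends only on $n$ and $k$. As $(1-n)(-2)^{n-2}=(-1)^{n-1}(n-1)2^{n-2}$, we obtain $\det D_k(T)=(1-n)(-2)^{n-2}(2^m-1)S_{n,k}^2$. It remains to show that $S_{n,k}$ is an integer.

\emph{$R$ is rational.} The map $\zeta\mapsto\zeta^a$ is a bijection of $\mu_m$ that fixes $1$ and commutes with conjugation. Applied coordinatewise, it permutes the pairs in the definition of $R$. By Lemma~\ref{lem:h}(c), $\sigma_a(R)=R$ for all $a$, so $R\in\mathbb Q$.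

\emph{The denominator of $R$.} By Lemma~\ref{lem:h}(b), $c_\tau$ is an algebraic integer if no coordinate of $\tau$ equals $1$, and $2^mc_\tau$ is an algebraic integer in all cases. There are $m^{n-1}-(m-1)^{n-1}$ tuples with a coordinate equal to $1$. This property is preserved by conjugation, so after removing $(1,\dots,1)$ these tuples form
\[
P=\tfrac12\bigl(m^{n-1}-(m-1)^{n-1}-1\bigr)
\]
pairs. Thus $2^{mP}R$ is a rational algebraic integer, that is, an integer.

\emph{The prefactor absorbs the denominator.} Since $S_{n,k}=2^{E/2-mP}\cdot2^{mP}R$, it suffices to show $E\ge2mP$. The terms $-m$ on both sides cancel, and the inequality becomes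
\[
(n-1)m^{n-1}-m\bigl(m^{n-1}-(m-1)^{n-1}\bigr)\ge n-2 .
\]
Write $(n-1)m^{n-1}=m\sum_{i=0}^{n-2}m^i\,m^{n-2-i}$ and, factoring the difference of powers, $m^{n-1}-(m-1)^{n-1}=\sum_{i=0}^{n-2}m^i(m-1)^{n-2-i}$, with $0^0=1$ when $m=1$. The left side equals
\[
m\sum_{i=0}^{n-2}m^i\bigl(m^{n-2-i}-(m-1)^{n-2-i}\bigr).
\]
The term $i=n-2$ is $0$, and each of the $n-2$ terms with $i<n-2$ is a positive integer. So the left side is at least $n-2$.
\end{proof}

For $k=2$ the product $R$ is empty and $E=0$, so $S_{n,2}=1$. Section~\ref{sec:example} gives $S_{3,4}=2^5\cdot23^2$.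

\section{When the hyperdeterminant vanishes}\label{sec:vanish}

Let $k$ be even and $n\ge2$. By \eqref{eq:product},
\begin{equation}\label{eq:crit}
\det D_k(T)=0\iff \sum_{v=1}^{n-1}h(\zeta_v)=0\ \text{ for some }\zeta_1,\dots,\zeta_{n-1}\in\mu_m .
\end{equation}
So we ask whether $0$ is a sum of $n-1$ values of $h$, with repetition allowed.

If all values of $h$ are positive, this is impossible. By Lemma~\ref{lem:h}(a) it suffices to look at $\zeta=e^{2\pi ij/m}$ with $0\le j<m/2$, where the cosine in \eqref{eq:hreal} is positive; then $h(\zeta)<0$ exactly when $j$ is even and $2\cos(\pi j/m)<1$, that is, when $j$ is even and $m/3<j<m/2$. For $m=1,3,7$ there is no such $j$; equality $j=m/3$ with $j$ even cannot occur since $m$ is odd; so for $k=2,4,8$ all values of $h$ are positive. For $m=5$ take $j=2$, and for $m=11$ take $j=4$: in both cases $h$ has a negative value. Yet Theorem~\ref{thm:vanish} asserts vanishing for $k=6$ and nonvanishing for $k=12$. Signs of individual values therefore do not decide the question.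

What decides it is the Galois action. A relation as in \eqref{eq:crit} stays true after applying any $\sigma_a$, so we may sum it over the Galois group and get a relation between rational numbers. Conversely, a sum of $h$ over a Galois-stable set of roots is rational, and if it is negative it can be canceled against copies of $h(1)>0$. Both directions lead to the same quantities. For a divisor $d>1$ of $m$ let
\[
a_d=\sum_{\substack{1\le j\le(d-1)/2\\ \gcd(j,d)=1}}h\bigl(e^{2\pi ij/d}\bigr).
\]
The sum has $\varphi(d)/2$ terms, where $\varphi$ is Euler's function: one for each conjugate pair of primitive $d$-th roots of unity. Since $h(\bar\zeta)=h(\zeta)$, the number $2a_d$ is the sum of $h$ over all primitive $d$-th roots of unity. Note that $a_d$ depends on $m$ as well as $d$.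

\begin{lemma}\label{lem:ad}
Let $m$ be odd and let $d>1$ divide $m$.
\begin{itemize}
\item[(a)] $a_d\in\mathbb Z$.
\item[(b)] If $d=m=p$ is a prime with $p\equiv3\pmod 4$, then $a_p>0$.
\item[(c)] If $d\equiv1\pmod4$, then $a_d<0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Each map $\zeta\mapsto\zeta^a$ with $a$ coprime to $m$ permutes the primitive $d$-th roots of unity, so $2a_d$ is fixed by every $\sigma_a$ and $a_d$ is rational. It is an algebraic integer by Lemma~\ref{lem:h}(b).

For (b) and (c) we order the terms by size. The quantity $|1+\zeta|^{-m}$ is largest for $\zeta$ closest to $-1$, so we measure $j$ from $d/2$: put $r=d-2j$. Then $r$ is odd, $1\le r\le d-2$, $\gcd(r,d)=\gcd(2j,d)=\gcd(j,d)$, and $\cos(\pi j/d)=\sin(\pi r/2d)$. By \eqref{eq:hreal},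
\begin{equation}\label{eq:ad}
a_d=\sum_{\substack{1\le r\le d-2,\ r\text{ odd}\\ \gcd(r,d)=1}}\bigl(1-(-1)^{(d-r)/2}\alpha_r\bigr),\qquad\alpha_r=\Bigl(2\sin\frac{\pi r}{2d}\Bigr)^{-m}>0 .
\end{equation}
The numbers $\alpha_r$ decrease as $r$ increases, because $0<\pi r/2d<\pi/2$. The sign in front of the largest one, $\alpha_1$, is $+$ for $d\equiv3$ and $-$ for $d\equiv1\pmod4$.

(b) As $p$ is prime, $r$ runs over all of $1,3,\dots,p-2$, an odd number $(p-1)/2$ of values, and the signs alternate. The terms are $1+\alpha_1,\ 1-\alpha_3,\ 1+\alpha_5,\dots$, and the last one is $1+\alpha_{p-2}$. Group them in consecutive pairs from the start. Each pair has sum $2+\alpha_r-\alpha_{r+2}>0$, and the last term, which is left over, is positive. So $a_p>0$.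

(c) Here $d\ge5$. Terms may be missing from \eqref{eq:ad} when $d$ is composite, so alternation is not available; instead we show that $\alpha_1$ outweighs everything else. The term $r=1$ is $1-\alpha_1$. There are at most $(d-3)/2$ other terms, each at most $1+\alpha_r\le1+\alpha_3$. Hence
\begin{equation}\label{eq:bound}
a_d\le\frac{d-1}2+\frac{d-3}2\,\alpha_3-\alpha_1 .
\end{equation}
Put $\theta=\pi/2d\le\pi/10$. Then $4\sin^2\theta\le4\theta^2\le\pi^2/25<1$, and $\sin3\theta=\sin\theta\,(3-4\sin^2\theta)$ gives
\[
\frac{\alpha_3}{\alpha_1}=(3-4\sin^2\theta)^{-m}\le2^{-m}\le2^{-d}.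
\]
The sequence $d\,2^{-d}$ is decreasing for $d\ge 2$, so
\[
\frac{d-3}2\,\alpha_3\le\frac d2\,2^{-d}\alpha_1\le\frac5{64}\,\alpha_1<\frac1{10}\,\alpha_1 .
\]
Next, $2\sin\theta<\pi/d$ and $d/\pi\ge5/\pi>3/2$. Using $m\ge d$ and one term of the binomial expansion of $(1+\frac12)^d$,
\[
\alpha_1\ge\Bigl(\frac d\pi\Bigr)^m\ge\Bigl(\frac32\Bigr)^d\ge\binom d2\frac14=\frac{d(d-1)}8\ge\frac58(d-1).
\]
Inserting both estimates in \eqref{eq:bound} gives $a_d\le\frac{d-1}2-\frac9{10}\alpha_1\le(d-1)\bigl(\frac12-\frac9{16}\bigr)<0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:vanish}(a)]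
\emph{Nonvanishing.} If $m=1$, the only sum in \eqref{eq:crit} is $(n-1)/2\neq0$. Let $m=p$ be a prime with $p\equiv3\pmod4$, let $n\ge2$, and suppose $\sum_vh(\zeta_v)=0$ with exactly $q$ of the $\zeta_v$ equal to $1$. Apply $\sigma_a$ and sum over $a=1,\dots,p-1$. If $\zeta_v=1$, it contributes $(p-1)(1-2^{-p})$. If $\zeta_v\ne1$, then $\zeta_v^a$ runs once over all primitive $p$-th roots of unity, because $p$ is prime, and it contributes $2a_p$. Therefore
\[
q\,(p-1)(1-2^{-p})+(n-1-q)\,2a_p=0 .
\]
Both $(p-1)(1-2^{-p})$ and $2a_p$ are positive, the latter by Lemma~\ref{lem:ad}(b), while $q$ and $n-1-q$ are nonnegative with sum $n-1\ge1$. This is a contradiction, so $\det D_k(T)\neq0$ by \eqref{eq:crit}.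

\emph{Vanishing.} Let $m>1$ be odd and not a prime congruent to $3$ modulo $4$. Then $m$ has a divisor $d>1$ with $d\equiv1\pmod4$. Indeed, either $m$ has a prime factor congruent to $1$ modulo $4$, or all its prime factors are congruent to $3$ modulo $4$; in the second case $m$ is not prime, and we take for $d$ a divisor that is a product of two primes, not necessarily distinct. By Lemma~\ref{lem:ad}, $a=-a_d$ is a positive integer. Put
\[
N=2^ma+(2^m-1)\,\varphi(d)/2 .
\]
Let $n-1=tN$ with $t\ge1$. Take $2^mat$ of the $\zeta_v$ equal to $1$ and, for each of the $\varphi(d)/2$ integers $j$ with $1\le j\le(d-1)/2$ and $\gcd(j,d)=1$, take $(2^m-1)t$ of them equal to $e^{2\pi ij/d}$. This uses $tN$ roots in total, and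
\[
\sum_vh(\zeta_v)=t\bigl[2^ma(1-2^{-m})+(2^m-1)a_d\bigr]=t(2^m-1)(a+a_d)=0 .
\]
So $\det D_k(T)=0$ by \eqref{eq:crit}. For $t=0$ we have $n=1$ and the determinant is $0$ as well. Since there are trees on $N+1\ge2$ vertices, this also proves the ``only if'' part of the first statement.
\end{proof}

For $k=6$ the function $h$ has three values, and all relations among them can be found. Let $\gamma=\frac{1+\sqrt5}2$, so that $2\cos(\pi/5)=\gamma$ and $2\cos(2\pi/5)=\gamma^{-1}$. From $\gamma^2=\gamma+1$ we get $\gamma^3=2\gamma+1$, $\gamma^4=3\gamma+2$, $\gamma^5=5\gamma+3$. Thus $\gamma^5=\frac{11+5\sqrt5}2$, and replacing $\sqrt5$ by $-\sqrt5$, which sends $\gamma$ to $-\gamma^{-1}$, gives $-\gamma^{-5}=\frac{11-5\sqrt5}2$.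

\begin{proof}[Proof of Theorem~\ref{thm:vanish}(b)]
For $n=1$ the determinant is $0$ and $350\mid0$. Let $n\ge2$ and $m=5$. By \eqref{eq:hreal},
\[
h(1)=\frac{31}{32},\qquad h(e^{\pm2\pi i/5})=1+\gamma^{-5}=\frac{-9+5\sqrt5}2,\qquad h(e^{\pm4\pi i/5})=1-\gamma^5=\frac{-9-5\sqrt5}2 .
\]
If these values occur $q$, $p_1$, $p_2$ times among $h(\zeta_1),\dots,h(\zeta_{n-1})$, then
\[
\sum_vh(\zeta_v)=\frac{31}{32}\,q-\frac92\,(p_1+p_2)+\frac{5\sqrt5}2\,(p_1-p_2).
\]
As $\sqrt5$ is irrational, this is $0$ if and only if $p_1=p_2$ and $31q=288p_1$. Since $\gcd(31,288)=1$, this means $(q,p_1,p_2)=(288t,31t,31t)$ for an integer $t\ge0$, and then $n-1=q+p_1+p_2=350t$. The claim follows from \eqref{eq:crit}.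
\end{proof}

Here $a_5=-9$, and the general construction gives $N=32\cdot9+31\cdot2=350$; so for $k=6$ it finds all vanishing cases. We end with a verification for $n=351$ that uses only \eqref{eq:F} and (R1). In a star rooted at its center, the edge coordinates $b_v$ are the leaf variables $x_v$, and we take for them numbers of the form $1/(1+\zeta)$ with $\zeta\in\mu_5$, in the proportions just found.

\begin{example}\label{ex:star}
Let $T$ be the star with center $c$ and $350$ leaves, and let $k=6$. Give $288$ leaves the value $x_v=\frac12$, give $31$ leaves the value $x_v=\gamma^{-1}e^{\pi i/5}$, and give $31$ leaves the value $x_v=\gamma e^{2\pi i/5}$. Put $x_c=1-\sum_vx_v$, the sum being over leaves, so that $s=1$ and $x\ne0$. All leaf values have real part $\frac12$, because $\gamma^{-1}\cos(\pi/5)=\gamma\cos(2\pi/5)=\frac12$; hence $1-x_v=\overline{x_v}$. Their fifth powers are the real numbers $\frac1{32}$, $-\gamma^{-5}$, $\gamma^5$. Therefore $(1-x_v)^5=\overline{x_v^5}=x_v^5$ for every leaf $v$. By \eqref{eq:F} and $\gamma^5-\gamma^{-5}=11$,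
\[
(D_6x^5)_c=\sum_v\bigl(1-(1-x_v)^5\bigr)=350-\frac{288}{32}-31(\gamma^5-\gamma^{-5})=350-9-341=0,
\]
and for each leaf $u$,
\[
(D_6x^5)_u=(1-x_u^5)+\sum_{v\ne u}\bigl(1-(1-x_v)^5\bigr)=(D_6x^5)_c=0 .
\]
So $D_6(T)x^5=0$ has a nonzero solution, and $\det D_6(T)=0$ by (R1).
\end{example}

\begin{thebibliography}{9}

\bibitem{CD}
Joshua Cooper and Zhibin Du, \emph{Note on the spectra of Steiner distance hypermatrices}, arXiv:2403.02287 (2024).

\bibitem{CLO}
Cox, Little and O'Shea, \emph{Using Algebraic Geometry}.

\bibitem{J}
Jouanolou, \emph{Le formalisme du r\'esultant}.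

\end{thebibliography}
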